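# Projective spaces of representations in equivariant complex cobordism

## 1. Freeness of $MU_G^*PV$ and sums of one-dimensional representations

Let $G$ be a compact Lie group and let $MU_G^*$ be the homotopical $G$-equivariant complex cobordism ring (tom Dieck's equivariant complex cobordism, as defined for example by Lewis, May and Steinberger; the definition is recalled in Section 2). For a finite-dimensional complex representation $V$ of $G$, let $PV$ be the $G$-space of complex lines in $V$. Its cobordism $MU_G^*PV$ is a module over $MU_G^*$.

**Theorem 1.** Let $G$ be a compact Lie group and $V\neq 0$ a finite-dimensional complex representation, $n=\dim V$.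

(a) If $V$ is a direct sum of one-dimensional representations, then $MU_G^*PV$ is free of rank $n$ over $MU_G^*$.

(b) If $V$ is not a direct sum of one-dimensional representations, then $MU_G^*PV$ is not a finitely generated flat $MU_G^*$-module. In particular it is not finitely generated projective.

**Corollary 2.** There is no nonabelian compact Lie group $G$ such that $MU_G^*PV$ is a finitely generated projective $MU_G^*$-module for every $V$. More precisely, for every compact Lie group $G$ and every $V\ne0$ the following are equivalent: $MU_G^*PV$ is finitely generated projective; it is finitely generated flat; it is free of rank $\dim V$; $V$ is a direct sum of one-dimensional representations.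

*Proof of Corollary 2 from Theorem 1.* A sum of one-dimensional representations gives a free module of rank $\dim V$ by (a). Free of finite rank implies finitely generated projective, which implies finitely generated flat, and this implies by (b) that $V$ is a sum of one-dimensional representations. If $G$ is nonabelian, choose a faithful $V$, which exists by the Peter–Weyl theorem. If $V$ were a sum of one-dimensional representations, $G$ would embed in a group of diagonal matrices and be abelian. So (b) applies to $V$. $\square$

The question comes from N P Strickland, "Complex cobordism of involutions", arXiv:math/0105020 (2001). It is known that for abelian $G$ the module $MU_G^*PV$ is always finitely generated projective, and the author writes of this property: "we do not know whether there are any nonabelian examples." Corollary 2 says that there are none.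

To see what the theorem claims, take $G=\Sigma_3$. The representation $W=1\oplus\mathrm{sign}$ and the irreducible two-dimensional representation $V$ both have a 2-sphere as projective space. On $PW$ the group acts through its sign quotient, by a rotation of order two, and $MU_G^*PW$ is free of rank $2$. On $PV$ the group acts faithfully by rotations, and $MU_G^*PV$ is not even finitely generated flat.

The plan for (b) is to measure ranks. A finitely generated flat module has a rank at each homomorphism from $MU_G^*$ to a field. We shall use one family of such points for each subgroup $H\le G$. At the trivial subgroup the rank of $MU_G^*PV$ is at least $n$. At a well-chosen subgroup $H$ it is at most $\dim V^{[H,H]}<n$. The points for $1$ and for $H$ are joined by a chain along which the rank of a flat module cannot change.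

## 2. The rings $MU_H^*(X)$

All subgroups are closed. All representations are complex and finite-dimensional with an invariant Hermitian metric, and $|W|=\dim_{\mathbb C}W$. A *complete $H$-universe* $\mathcal U$ is a direct sum of countably many copies of each irreducible $H$-representation. Let $MU_H(m)$ be the Thom space of the tautological bundle over the Grassmannian $Gr_m(\mathcal U)$. Its points other than the base point are pairs $(P,v)$ with $P\subset\mathcal U$ an $m$-plane and $v\in P$.

**Definition.** For a finite pointed $H$-complex $X$, an integer $n$ and $i\ge0$,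
$$\widetilde{MU}{}_H^{2n-i}(X)=\mathrm{colim}_W\,[S^i\wedge S^W\wedge X,\;MU_H(|W|+n)]_H .\tag{2.1}$$
Stabilization by $W'$ smashes a map with $S^{W'}$ and then applies $S^{W'}\wedge MU_H(m)\to MU_H(m+|W'|)$, $(w,(P,v))\mapsto(W'\oplus P,\,w+v)$. Products are induced by $(P,v),(P',v')\mapsto(P\oplus P',v+v')$. (Direct sums lie in $\mathcal U\oplus\mathcal U\cong\mathcal U$. Spaces of equivariant isometric embeddings between complete universes are contractible, so choices do not matter.) Put $MU_H^*(X)=\widetilde{MU}{}_H^*(X_+)$, $R_H=MU_H^*$ and $R=R_G$.

For $H=1$ the formula reads $\mathrm{colim}_w\,\pi_{i+2w}MU(w+n)=\pi_{i-2n}MU$ on a point, the usual $MU^{2n-i}$.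

*Change of groups.* A complete $G$-universe restricts to a complete $H$-universe, and every $H$-representation is a summand of the restriction of a $G$-representation. Hence for a compact $G$-manifold $X$, restriction to $\{eH\}\times X$ is an isomorphism
$$MU_G^*(G/H\times X)\cong MU_H^*(X),\qquad\text{in particular } R_H=MU_G^*(G/H).\tag{2.2}$$

*Thom and Euler classes.* A complex $H$-bundle $\xi$ of rank $m$ is classified by a map to $Gr_m(\mathcal U)$. The induced map $Th(\xi)\to MU_H(m)$ is its Thom class. Thom classes are natural and multiplicative and give Thom isomorphisms. Restriction to the zero section gives the Euler class $e(\xi)$. If $\xi$ has a nowhere-zero equivariant section, then $e(\xi)=0$: push the zero section along that section to infinity. For a representation $W$ the class $e_W\in R_H^{2|W|}$ is represented by $S^0\subset S^W\to MU_H(|W|)$, that is, by the zero vector in a plane isomorphic to $W$. We have $e_{W\oplus W'}=e_We_{W'}$ and $e_0=1$.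

*Example.* For $H=C_2$ and the sign representation $\sigma$, the class $e_\sigma$ restricts to $0$ at the trivial group, because there $\sigma$ is a trivial line with a nonzero constant section. We shall see in Section 5 that $e_\sigma$ itself is not nilpotent.

*Cells.* A compact smooth $H$-manifold is a finite $H$-CW complex (Illman). It is built from cells $H/L\times D^k$, and its $H$-fixed points form a subcomplex, consisting of the cells with $L=H$. We have $MU_H^*(H/L\times(D^k,S^{k-1}))\cong R_L^{*-k}$. A map defined on a subcomplex extends over further cells $H/L\times D^k$ if the $L$-fixed points of the target are $(k-1)$-connected for each of them. If they are $k$-connected, the extension is unique up to homotopy relative to the subcomplex.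

*Gradings.* $R$ is graded commutative. We regard it as the direct sum of its graded pieces, and $R^{ev}$ is its even part, which is central and commutative. Modules are left modules without grading. A graded module that is finitely generated projective in the graded sense is so in the ungraded sense, so proving (b) for ungraded modules suffices. In (a) the basis will be homogeneous.

**Lemma 3.** If $L<H$ is a proper subgroup, there is an $H$-representation $E$ with $E^H=0$ and $E^L\ne0$.

*Proof.* Since $H/L$ has more than one point, Peter–Weyl gives a nontrivial irreducible $E'\subset C(H/L)$. Some evaluation at a point is nonzero on $E'$, and by translating within $E'$ we see that evaluation at $eL$ is nonzero on $E'$. This functional is $L$-invariant, because $L$ fixes $eL$. So $E=E'^*$ has $E^L\neq0$, and $E^H=0$ because $E$ is irreducible and nontrivial. $\square$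

**Lemma 4.** Let $Y$ be a finite $L$-CW complex of dimension $D$ and let $\alpha\in MU_L^*(Y)$ be an even class whose restriction to every $L$-orbit is $0$. Then $\alpha^{D+1}=0$.

*Proof.* We show by induction that $\alpha^{i+1}$ vanishes on the $i$-skeleton $Y_i$. On $Y_0$, a finite disjoint union of orbits, $\alpha=0$. For $i\ge1$, $\alpha^i$ vanishes on $Y_{i-1}$, so $\alpha^i|_{Y_i}$ lifts to $MU_L^*(Y_i,Y_{i-1})=\prod MU_L^*(L/K\times(D^i,S^{i-1}))$. On each factor $\alpha$ acts through its pullback to $L/K\times D^i$. Up to homotopy this is the restriction of $\alpha$ to an orbit, hence $0$. So $\alpha$ kills the lift, and $\alpha^{i+1}|_{Y_i}=0$. $\square$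

## 3. Ranks of flat modules

Recall that a finitely generated flat module over a commutative local ring is free. Let $N$ be a finitely generated flat $R$-module. For a ring map $R\to D$ to a commutative domain put
$$\mathrm{rk}_D(N)=\dim_{\mathrm{Frac}\,D}\big(\mathrm{Frac}(D)\otimes_RN\big).$$

**Lemma 5.** If $R\to D\to D'$ are ring maps with $D,D'$ commutative domains, then $\mathrm{rk}_D(N)=\mathrm{rk}_{D'}(N)$.

*Proof.* $D\otimes_RN$ is finitely generated over $D$. It is flat, because $P\otimes_D(D\otimes_RN)=P\otimes_RN$ for every $D$-module $P$. Let $\mathfrak p$ be the kernel of $D\to D'$, a prime. Then $D_{\mathfrak p}\otimes_RN$ is free of some rank $r$. Elements outside $\mathfrak p$ map to nonzero elements of $D'$, so $D_{\mathfrak p}$ maps both to $\mathrm{Frac}\,D$ and to $\mathrm{Frac}\,D'$, and both ranks equal $r$. $\square$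

Flatness matters here: for the ring $\mathbb Z$, the module $\mathbb Z/p$ has dimension $0$ over $\mathbb Q$ and $1$ over $\mathbb F_p$. We shall use Lemma 5 in this way: two points of $R$ have the same rank if both are obtained from one map $R\to\Lambda$, with $\Lambda$ a commutative domain, by specializing and by localizing $\Lambda$.

## 4. A basis of $MU_G^*PV$ when $V$ splits into lines

This section proves part (a). Let $V=\alpha_1\oplus\dots\oplus\alpha_n$ with $\alpha_i$ one-dimensional, $V_i=\alpha_1\oplus\dots\oplus\alpha_i$, and let $\gamma$ be the tautological line bundle on $PV$. Put $y_i=e(\mathrm{Hom}(\gamma,V_i))$ and $y_0=1$. We show by induction that $MU_G^*PV_i$ is free over $R$ on $y_0,\dots,y_{i-1}$. For $i=1$, $PV_1$ is a point. Let $i\ge2$.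

**Step 1: the quotient $PV_i/PV_{i-1}$ is a representation sphere.** Let $E=\mathrm{Hom}(\alpha_i,V_{i-1})$. Since $\alpha_i$ is a line, $\|hv\|=\|h\|\,\|v\|$ for $h\in E$. Define
$$q:D(E)\to PV_i,\qquad q(h)=\ell_h=\{(hv,\sqrt{1-\|h\|^2}\,v):v\in\alpha_i\}.$$
If $\|h\|=1$ then $\ell_h\subset V_{i-1}$. A line not contained in $V_{i-1}$ is the graph of a unique $g\in E$, and $h\mapsto g=h/\sqrt{1-\|h\|^2}$ is a homeomorphism from the open disc to $E$. So $q$ carries $S(E)$ to $PV_{i-1}$ and the interior homeomorphically onto $PV_i\setminus PV_{i-1}$. Hence $PV_i/PV_{i-1}\cong D(E)/S(E)=S^E$, and $MU_G^*(PV_i,PV_{i-1})$ is free of rank one on the Thom class $\omega_E$.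

**Step 2: the image of $\omega_E$ in $MU_G^*PV_i$ is $y_{i-1}$.** Projection $\gamma\to V_{i-1}$ is a section of $\mathrm{Hom}(\gamma,V_{i-1})$ over $PV_i$. It has norm $\le1$, with norm $1$ on $PV_{i-1}$. So it gives a map of pairs into (disc bundle, sphere bundle) and pulls the Thom class back to a class in $MU_G^*(PV_i,PV_{i-1})$. This class lifts $y_{i-1}$, because the section can be scaled to the zero section. To identify it, pull back along $q$. The isometries $\alpha_i\cong\ell_h$, $v\mapsto(hv,\sqrt{1-\|h\|^2}\,v)$, trivialize $q^*\gamma$ equivariantly, so the bundle becomes the trivial bundle with fibre $E$. The section becomes $h\mapsto(v\mapsto hv)$, that is, $h\mapsto h\in E$. Hence the relative class is $\omega_E$.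

**Step 3: assemble.** The classes $y_0,\dots,y_{i-2}$ are defined on $PV_i$ and by induction restrict to a basis on $PV_{i-1}$, so $MU_G^*PV_i\to MU_G^*PV_{i-1}$ is surjective. The long exact sequence of the pair therefore breaks into short exact sequences, and $y_0,\dots,y_{i-2}$ together with $y_{i-1}$ form a basis. This proves (a). $\square$

*Example.* For $G=C_2$ and $V=\sigma\oplus1$ with $\alpha_1=\sigma$, $\alpha_2=1$, we get $E=\sigma$, $PV=S^\sigma$, and the basis is $1$ and $y_1=e(\mathrm{Hom}(\gamma,\sigma))$.

If $V$ has no invariant line, the induction cannot begin. Any other argument for freeness must also fail, as we now set out to show.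

## 5. Inverting Euler classes: the domains $\Phi^H$

**Definition.** Let $S_H=\{e_W:W^H=0\}\subset R_H$, a multiplicative set of even elements, and $\Phi^H=S_H^{-1}R_H$. Write $\varphi^H$ both for $R_H\to\Phi^H$ and for the composite $R\to R_H\to\Phi^H$.

For $H=1$ the condition $W^H=0$ forces $W=0$, so $S_1=\{1\}$, $\Phi^1=MU^*$, and $\varphi^1$ is restriction to the trivial group. For general $H$ we need to know that $\Phi^H$ is a domain, and how to compute in it.

**Lemma 6** (cf. tom Dieck). $\Phi^H$ is concentrated in even degrees and is an integral domain containing $\mathbb Z$. Passage to $H$-fixed points induces an isomorphism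
$$\Phi^H\cong F,\qquad F^{2n-i}=\mathrm{colim}_W\,\pi_{i+2|W^H|}\big(MU_H(|W|+n)^H\big).$$

*Proof.* Sending $f:S^i\wedge S^W\to MU_H(m)$ to $f^H$ defines a ring map $\rho:R_H\to F$, where $F$ has the product induced by direct sum of planes.

**Step 1: compute $F$.** Let $\{E_j\}_{j\in J}$ be the nontrivial irreducible $H$-representations and $d_j=|E_j|$. A point $(P,v)$ of $MU_H(m)$ is fixed when $P$ is $H$-invariant and $v\in P^H$. An invariant plane is determined by planes in the multiplicity spaces of $\mathcal U$, so
$$MU_H(m)^H=\bigvee_{n_0+\sum d_jn_j=m}MU(n_0)\wedge\Big(\prod_jBU(n_j)\Big)_+ .$$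
Let $W=\mathbb C^{w_0}\oplus\bigoplus_jE_j^{w_j}$ and $m=|W|+n$. Put $a_j=n_j-w_j$, so that $n_0=w_0+n-\sum d_ja_j$. Stabilization by $W'$ increases $n_0$ by $w_0'$ and $n_j$ by $w_j'$, so it preserves every $a_j$. In the colimit we get stable homotopy, which turns wedges into sums:
$$F^{2n-i}=\bigoplus_{a\in\mathbb Z^{(J)}}MU_{i-2(n-\sum d_ja_j)}(BU^{(J)}),$$
where $BU^{(J)}$ is the colimit of finite products and $\mathbb Z^{(J)}$ consists of finitely supported families. This vanishes for odd $i$. Forgetting the grading, and with the product induced by direct sum, $F$ is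
$$MU_*\big((\mathbb Z\times BU)^{(J)}\big)=MU_*[\beta_{j,0}^{\pm1},\ \beta_{j,i}: j\in J,\ i\ge1].$$
Here we use the standard computation $MU_*(\mathbb Z\times BU)=MU_*[\beta_0^{\pm1},\beta_1,\beta_2,\dots]$ and the Künneth formula. As $MU_*$ is a polynomial ring over $\mathbb Z$, $F$ is a domain containing $\mathbb Z$.

**Step 2: extend $\rho$ to $\Phi^H$.** If $W=\bigoplus E_j^{a_j}$, then $e_W$ is represented by the zero vector in the plane $W$, which lies in the component $n_0=0$, $n_j=a_j$. So $\rho(e_W)=\prod\beta_{j,0}^{a_j}$, a unit, and $\rho$ induces $S_H^{-1}R_H\to F$.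

**Step 3: injectivity.** Let $f:S^i\wedge S^W\to MU_H(m)$ represent $a$ with $\rho(a)=0$. It suffices to find $W''$ with $W''^H=0$ and $e_{W''}a=0$. After enlarging $W$, $f^H$ is null, and by the homotopy extension property we may assume that $f$ is trivial on $S^i\wedge S^{W^H}$. The quotient $(S^i\wedge S^W)/(S^i\wedge S^{W^H})$ is built, apart from its base point, from finitely many cells $H/L\times D^k$ with $L<H$ proper. By Lemma 3 choose $W''$ with $W''^H=0$ and $|W''^L|$ large for all these $L$. Since
$$(S^{W''}\wedge MU_H(m))^L=S^{W''^L}\wedge MU_H(m)^L$$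
is $(2|W''^L|-1)$-connected, the composite of $f$ with the inclusion $MU_H(m)\to S^{W''}\wedge MU_H(m)$ is null. So is its further composite into $MU_H(m+|W''|)$. That composite is $(P,v)\mapsto(W''\oplus P,0+v)$ applied to $f$, so it represents $e_{W''}a$. Hence $e_{W''}a=0$.

**Step 4: surjectivity.** Let $g:S^i\wedge S^{W^H}\to MU_H(m)^H$ represent an element of $F$. If $W''^H=0$ then $MU_H(m)^H=(S^{W''}\wedge MU_H(m))^H$. By the same connectivity argument, for suitable such $W''$ the map $g$ extends to an $H$-map $S^i\wedge S^W\to S^{W''}\wedge MU_H(m)$. Composing into $MU_H(m+|W''|)$ gives a class in $R_H$ whose image is $\rho(e_{W''})[g]$. As $\rho(e_{W''})$ is the image of an element of $S_H$, the class $[g]$ is in the image of $\Phi^H$. $\square$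

*Example.* For $H=C_2$ there is one nontrivial irreducible, $\sigma$, and $\Phi^{C_2}\cong MU_*[\beta_0^{\pm1},\beta_1,\beta_2,\dots]$ up to regrading, with $e_\sigma\mapsto\beta_0$. In particular $e_\sigma$ is not nilpotent.

For a finitely generated flat $R$-module $N$ and $K\le G$ put
$$r_K=r_K(N)=\mathrm{rk}_{\Phi^K}(N).$$

## 6. The rank does not change along $C_p$-quotients and tori

We want to compare $r_K$ and $r_L$ when $K\triangleleft L$ and $L/K$ is cyclic of prime order. The plan is to build a domain containing an element $x$, which gives the point of $K$ at $x=0$ and the point of $L$ once $x$ is inverted. For $K=1$ and $L=C_p$, the Borel construction supplies it: $R_L\to H^*(BC_p;\mathbb F_p)$ sends the Euler class of a faithful character to the polynomial generator $x$. Two tools are needed: this map, and a way of passing from $L$ to $L/K$.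

**Lemma 7** (bundling map). Let $Q$ be a compact Lie group and $Y$ a free finite $Q$-CW complex. There is a natural ring map $\beta_Y:MU_Q^*(Y)\to MU^*(Y/Q)$. For a representation $W$ it sends (the pullback of) $e_W$ to $e(Y\times_QW)$. Its restriction to the point $Q/Q$ along an orbit $Q\to Y$ is the forgetful map $MU_Q^*(Y)\to MU_Q^*(Q)=MU^*$.

*Proof.* The space of linear isometric embeddings $\mathcal U\to\mathbb C^\infty$ is contractible. As $Y$ is free, there is a family $y\mapsto j_y$ of such embeddings with $j_{qy}=j_yq^{-1}$, unique up to homotopy: it is a $Q$-map from a free complex to a contractible $Q$-space. Given a $Q$-map $f:S^i\wedge S^W\wedge Y_+\to MU_Q(m)$, consider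
$$(s,w,y)\mapsto j_yf(s,w,y)\in MU(m).$$
It is $Q$-invariant, since $j_{qy}f(s,qw,qy)=j_yq^{-1}\,q f(s,w,y)$. So it defines a map $S^i\wedge Th(Y\times_QW)\to MU(m)$, and the Thom isomorphism of $Y\times_QW$ turns it into a class in $MU^{2(m-|W|)-i}(Y/Q)$.

Uniqueness of $j$ up to homotopy shows that the result is natural. It also lets us replace the family on $\mathcal U\oplus\mathcal U$ by a sum of two such families. So stabilizing $f$ by $W'$ multiplies the class on the Thom space by the Thom class of $Y\times_QW'$, and products go to products, by multiplicativity of Thom classes.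

The class $e_W$ on $Y$ is the constant map to the zero vector of the plane $W$. It becomes $y\mapsto(j_yW,0)$, which is the zero section followed by the classifying map $(y,w)\mapsto j_yw$ of $Y\times_QW$; this is $e(Y\times_QW)$. For an orbit $Y=Q$ the map $\beta_Q$ sends $f$ to $j_ef|_{\{e\}}$, the underlying nonequivariant class. The last statement follows by naturality. $\square$

**Lemma 8** (partial fixed points). Let $K\triangleleft L$ and $Q=L/K$. There is a ring homomorphism $\Psi=\Psi^L_K:R_L\to MU_Q^*[u^{\pm1}]$ with $|u|=2$ such that

(i) $\Psi(e_W)=u^{|W|}$ if $W^K=0$;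

(ii) $\Psi(e_W)=e_W$ if $W$ is inflated from $Q$;

(iii) $\mathrm{res}^Q_1\circ\Psi^L_K=\Psi^K_K\circ\mathrm{res}^L_K$.

*Proof.* $MU_L(m)^K$ is the Thom space over $Gr_m(\mathcal U)^K$, the space of $K$-invariant planes $P$, of the bundle with fibre $P^K$. The number $\dim P^K$ is locally constant and $Q$-invariant, and $\mathcal U^K$ is a complete $Q$-universe. So $(P,v)\mapsto(P^K,v)$ is a $Q$-map $MU_L(m)^K\to\bigvee_{j=0}^mMU_Q(j)$. For $f:S^i\wedge S^W\to MU_L(|W|+n)$ let $f_j\in MU_Q^{2(j-|W^K|)-i}$ be the class of
$$S^i\wedge S^{W^K}\xrightarrow{\ f^K\ }MU_L(|W|+n)^K\to MU_Q(j),\qquad\text{and put}\qquad\Psi(f)=\sum_jf_j\,u^{\,n-j+|W^K|},$$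
which has degree $2n-i$. We check each property.

*Stabilization.* Since $(W'\oplus P)^K=W'^K\oplus P^K$, stabilizing by $W'$ replaces $j$ by $j+|W'^K|$ and $f_j$ by its stabilization. The exponent $n-j+|W^K|$ does not change.

*Additivity.* Fixed points preserve pinch maps.

*Products.* Since $(P\oplus P')^K=P^K\oplus P'^K$, the component of $(fg)^K$ in $MU_Q(l)$ is obtained from the map into $\bigvee_{j+j'=l}MU_Q(j)\wedge MU_Q(j')$. A stable $Q$-map into a finite wedge is the sum of its components, so $(fg)_l=\sum_{j+j'=l}f_jg_{j'}$. The exponents of $u$ add.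

*Unit.* For the identity $S^0\to MU_L(0)=S^0$ we have $n=j=0$, and $\Psi(1)=1$.

*(i)* $e_W$ is represented by $S^0\to MU_L(|W|)$ hitting the plane $P\cong W$, with $P^K=0$. Only $j=0$ occurs, $f_0=1$, and the exponent is $n=|W|$.

*(ii)* Now $P^K=P$, only $j=|W|=n$ occurs, $f_n=e_W$, and the exponent is $0$.

*(iii)* Both sides are computed from $f^K$ with its $Q$-action forgotten. $\square$

*Examples.* For $K=1$ only $j=m$ occurs and $\Psi$ is the inclusion $R_L\subset R_L[u^{\pm1}]$. For $L=C_4$, $K=C_2$ and a faithful character $\lambda$ of $C_4$, we get $\Psi(e_\lambda)=u$, while $\Psi(e_{\lambda^2})$ is the Euler class of the sign representation of $C_4/C_2$.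

By (i), $\Psi^K_K:R_K\to MU^*[u^{\pm1}]$ sends $S_K$ to units, so it factors through $\Phi^K$.

**Lemma 9.** Let $N$ be a finitely generated flat $R$-module. If $K\triangleleft L\le G$ and $L/K$ is cyclic of prime order $p$, or if $K=1$ and $L$ is a torus, then $r_K=r_L$.

*Proof.* **Case $Q=L/K\cong C_p$: the comparison ring.** Let $\lambda$ be a faithful character of $Q$, $Y_m=S(\lambda^{\oplus m})$, a free compact $Q$-manifold, and $B_m=Y_m/Q$. The ring maps
$$MU_Q^*\to MU_Q^*(Y_m)\xrightarrow{\ \beta\ }MU^*(B_m)\to H^*(B_m;\mathbb F_p)$$
are compatible as $m$ grows, so they give a ring map to the degreewise limit $\lim_mH^*(B_m;\mathbb F_p)=H^*(BC_p;\mathbb F_p)$. Let $\Lambda_0$ be the quotient of this ring by its nilradical. With $x=c_1(\lambda)$ it is $\mathbb F_p[x]$ for $p$ odd, and $\mathbb F_2[w]$ with $w^2=x$ for $p=2$. It is a commutative domain, $x\ne0$, and by Lemma 7 $e_{\lambda^i}\mapsto ix$. Put $\Lambda=\Lambda_0[u^{\pm1}]$, a commutative domain, and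
$$\theta:R\to R_L\xrightarrow{\ \Psi\ }MU_Q^*[u^{\pm1}]\to\Lambda .$$
Let $s=\mathrm{rk}_\Lambda(N)$.

**Setting positive-degree elements of $\Lambda_0$ to zero gives $s=r_K$.** By Lemma 7 the composite $MU_Q^*\to\Lambda_0\to\mathbb F_p$ is restriction to the trivial group followed by $MU^*\to\mathbb F_p$. So by Lemma 8(iii) the composite $R\to\Lambda\to\mathbb F_p[u^{\pm1}]$ equals
$$R\to R_K\to\Phi^K\to MU^*[u^{\pm1}]\to\mathbb F_p[u^{\pm1}].$$
Lemma 5, applied to $\Lambda\to\mathbb F_p[u^{\pm1}]$ and to $\Phi^K\to\mathbb F_p[u^{\pm1}]$, gives $s=r_K$.

**Inverting $x$ gives $s=r_L$.** Let $W$ be a nontrivial irreducible $L$-representation. As $K$ is normal, $W^K$ is a subrepresentation, so there are two cases. If $W^K=0$, then $e_W\mapsto u^{|W|}$. If $W^K=W$, then $W=\lambda^i$ with $p\nmid i$, and $e_W\mapsto ix$. In both cases $e_W$ becomes a unit of $\Lambda[x^{-1}]$. By multiplicativity all of $S_L$ maps to units, so $R\to\Lambda[x^{-1}]$ factors through $\Phi^L$. Lemma 5, applied to $\Lambda\to\Lambda[x^{-1}]$ and to $\Phi^L\to\Lambda[x^{-1}]$, gives $s=r_L$.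

**Case $K=1$, $L$ a torus.** Let $\lambda_1,\dots,\lambda_k$ be basic characters of $L$ and $Y_m=\prod_iS(\lambda_i^{\oplus m})$, a free $L$-manifold with $Y_m/L=(\mathbb{CP}^{m-1})^k$. As before we get a ring map
$$R\to R_L\to\lim_mH^*(Y_m/L;\mathbb Q)=\mathbb Q[x_1,\dots,x_k],$$
where in each degree the limit stabilizes. The target is a domain. Let $s$ be the rank of $N$ over it. Setting all $x_i=0$ gives the composite $R\to MU^*=\Phi^1\to\mathbb Q$, so $s=r_1$. In the fraction field every $e_\chi$ with $\chi=\lambda_1^{a_1}\cdots\lambda_k^{a_k}\ne1$ is invertible, since it maps to the nonzero linear form $\sum a_ix_i$. A representation $W$ with $W^L=0$ is a sum of such $\chi$. So the map to the fraction field factors through $\Phi^L$, and $s=r_L$. $\square$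

## 7. The group $\Sigma_3$, and why $A_5$ needs more

From now on $M=MU_G^*PV$ and $r_K=r_K(M)$, assuming $M$ finitely generated flat. One bound is immediate.

**Lemma 10.** If $M$ is finitely generated flat, then $r_1\ge n=\dim V$.

*Proof.* Here $\Phi^1=MU^*$. The map $MU^*\otimes_RM\to MU^*(PV)=MU^*\{1,x,\dots,x^{n-1}\}$, with $x=e(\mathcal O(1))$, is surjective, because $\mathcal O(1)$ is a $G$-bundle and so $x$ is the restriction of an equivariant Euler class in $MU_G^2(PV)$. Pass to fraction fields. $\square$

**The case $G=\Sigma_3$, $V$ irreducible of dimension two.** A 3-cycle has two distinct eigenlines in $V$, and the transpositions exchange them, so their isotropy group is $C_3$. The eigenlines of a transposition have isotropy group $C_2$, and every other line has trivial isotropy. Let $\sigma$ be the sign representation and $\alpha=e_\sigma e_V=e_{\sigma\oplus V}\in S_G$. For each isotropy group $K$ we have $(\sigma\oplus V)^K\ne0$, because $\sigma$ is trivial on $C_3$ and $V^{C_2}\ne0$. So $\sigma\oplus V$ has a nowhere-zero section over each orbit, and $\alpha$ restricts to $0$ on each orbit.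 By Lemma 4, $\alpha$ is nilpotent in $MU_G^*PV$. Hence $S_G^{-1}M=0$ and $r_G=0$. The chain $1\triangleleft C_3\triangleleft\Sigma_3$ and Lemma 9 give $r_1=r_{C_3}=r_{\Sigma_3}=0$, while $r_1\ge2$. So $M$ is not finitely generated flat.

**The same idea for general $G$.** If $L<G$ is proper, then $S_G^{-1}R_L=0$ by Lemma 3, since $e_E$ restricts to $0$ in $R_L$ when $E^L\neq0$. Induction over the cells of $(PV,PV^G)$ gives $S_G^{-1}M\cong S_G^{-1}MU_G^*(PV^G)$. The fixed set is $\coprod_\chi P(V_\chi)$, over the one-dimensional characters $\chi$ of $G$ with isotypic parts $V_\chi$. By part (a), $r_G=\sum_\chi\dim V_\chi=\dim V^{[G,G]}$. This is less than $n$ as soon as $G$ acts on $V$ through a nonabelian group. So we are done whenever $G$ can be reached from $1$ by the moves of Lemma 9.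

**Where this stops.** Let $G=A_5$. It has no normal subgroup of prime index and is not a torus, so no chain of such moves ends at $G$. This is not a defect of Lemma 9, because for $A_5$ the ranks at $1$ and at $G$ of a finitely generated projective module can really differ. To see this, let $S$ be a finite $G$-set, embedded in a representation $V_0$ with a trivial summand. Collapsing onto small discs about $S$ gives $S^{V_0}\to S^{V_0}\wedge S_+\to S^{V_0}\to MU_G(|V_0|)$, which represents a class $t_S\in R^0$. It does not depend on the embedding, since two embeddings become isotopic after stabilizing. Moreover $t_{S\sqcup S'}=t_S+t_{S'}$, and $t_{S\times S'}=t_St_{S'}$ because the collapse for $S\times S'\subset V_0\oplus V_0'$ is the smash product of the two collapses. On $K$-fixed points the map collapses onto discs about the points of $S^K$, so $\varphi^K(t_S)=|S^K|$. Thus $S\mapsto t_S$ extends to a ring map from the Burnside ring of $G$. In the Burnside ring of $A_5$ consider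
$$\varepsilon=1-[G/A_4]-[G/D_{10}]-[G/S_3]+[G/C_3]+2[G/C_2]-[G/1].$$
Its numbers of $K$-fixed points, with the terms in this order, are as follows.

| $K$ | count |
|---|---|
| $1$ | $1-5-6-10+20+60-60=0$ |
| $C_2$ | $1-1-2-2+0+4-0=0$ |
| $C_3$ | $1-2-0-1+2+0-0=0$ |
| $V_4$, $A_4$ | $1-1=0$ (only $G/A_4$ has a fixed point, and it has one) |
| $C_5$, $D_{10}$ | $1-1=0$ (only $G/D_{10}$ has a fixed point, and it has one) |
| $S_3$ | $1-1=0$ (only $G/S_3$ has a fixed point, and it has one) |
| $A_5$ | $1$ |

(Think of $G/A_4$ as the five points and $G/S_3$ as the ten 2-subsets. The set $G/D_{10}$ is the set of six Sylow 5-subgroups, and $K$ fixes $|N_G(K)/K|$ points of $G/K$.) An element of the Burnside ring is determined by these numbers, so $\varepsilon$ is idempotent. Its image in $R$ generates a projective module $\varepsilon R$ of rank $1$ at $A_5$ and of rank $0$ at $1$.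

**Going down to a subgroup.** The next attempt is to use a subgroup $H$ that can be reached, such as $S_3<A_5$. Then $r_1=r_H$. But $r_H$ is the rank of $\Phi^H\otimes_RMU_G^*PV$, whereas the fixed-point computation concerns $\Phi^H\otimes_{R_H}MU_H^*PV$. The map
$$R_H\otimes_RMU_G^*X\to MU_H^*X$$
need not be an isomorphism. Take $G=C_2$, $H=1$ and the $G$-space $X=C_2$. Then $MU_G^*X=MU^*$, and $R\to MU^*$ is surjective (regard a nonequivariant map as a map into planes in $\mathcal U^G$). So the left side is $MU^*$, while the right side is $MU^*\oplus MU^*$. The image of $MU_G^*X$ is the diagonal, and these are the classes invariant under the swap. This suggests what to do: compare $MU_G^*X$ with the invariants of $N_G(H)/H$ on $MU_H^*X$. After localizing $R$ suitably, $MU_G^*X$ embeds in these invariants, and the dimension of the space of invariants is bounded by the fixed-point computation for $H$. For this we need $N_G(H)/H$ finite.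

## 8. A subgroup reached from the maximal torus

The next task is to find, for any $V$ on which $G$ acts through a nonabelian group, a subgroup $H$ reached from $1$ by the moves of Lemma 9, with nonabelian image and with $N_G(H)/H$ finite.

**Lemma 11** (Miller–Moreno). A finite group $Q$ all of whose proper subgroups are abelian is solvable.

*Proof.* Take a counterexample $Q$ of minimal order. If $1\ne N\triangleleft Q$ is proper, then $N$ is abelian. The proper subgroups of $Q/N$ are quotients of proper subgroups of $Q$, so $Q/N$ is solvable by minimality, and then $Q$ is solvable, a contradiction. So $Q$ is simple, and nonabelian.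

Let $A\ne B$ be maximal subgroups. As $A$ and $B$ are abelian, $A\cap B$ is centralized by $\langle A,B\rangle=Q$. So it is central, and hence trivial. Maximal subgroups are nontrivial, since otherwise $Q$ would be cyclic of prime order. They are self-normalizing, since none of them is normal. So $A$ has $|Q|/|A|$ conjugates, pairwise meeting trivially, and together they contain exactly
$$\frac{|Q|}{|A|}(|A|-1)=|Q|-\frac{|Q|}{|A|}$$
nonidentity elements. This number is at least $|Q|/2$ and less than $|Q|-1$. So some nonidentity element $b$ is missed. As $\langle b\rangle\ne Q$, the element $b$ lies in a maximal subgroup $B$, which is not conjugate to $A$. The conjugates of $B$ meet those of $A$ trivially, and they give at least $|Q|/2$ further nonidentity elements. The total is at least $|Q|>|Q|-1$, a contradiction. $\square$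

**Lemma 12.** Let $\rho:G\to U(V)$ have nonabelian image and let $T$ be a maximal torus of $G$. There is $H$ with $T\le H\le N_G(T)$, $H/T$ finite and solvable, $\rho(H)$ nonabelian, and $N_G(H)/H$ finite.

*Proof.* Let $\bar G=\rho(G)$ and $\bar T=\rho(T)$. Then $\bar G_0=\rho(G_0)$, and $\bar T$ is a maximal torus of it.

**Step 1: $\rho(N_G(T))=N_{\bar G}(\bar T)$.** The inclusion $\subseteq$ is clear. Let $\rho(g)$ normalize $\bar T$. Then $T$ and $gTg^{-1}$ are both contained in $\rho^{-1}(\bar T)$, and they are maximal tori there. So $kgTg^{-1}k^{-1}=T$ for some $k\in\rho^{-1}(\bar T)$. Now $kg\in N_G(T)$ and $\rho(kg)\in\bar T\rho(g)$. Since $\bar T=\rho(T)$, this gives $\rho(g)\in\rho(N_G(T))$.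

**Step 2: $N_{\bar G}(\bar T)$ is nonabelian.** Suppose it is abelian. The Weyl group of $\bar G_0$ acts faithfully on $\bar T$, and here it acts trivially, so it is trivial and $\bar G_0=\bar T$. Then $\bar G$ normalizes $\bar T$, so $\bar G=N_{\bar G}(\bar T)$ is abelian, a contradiction.

**Step 3: choose $H$ minimal.** The group $N_G(T)/T$ is finite, and $\rho(N_G(T))$ is nonabelian by Steps 1 and 2. So there is an $H$ minimal among the subgroups with $T\le H\le N_G(T)$ and $\rho(H)$ nonabelian.

**Step 4: $H/T$ is solvable.** Let $N=\ker\rho|_H$, $Q=H/T$ and $N'=TN/T\triangleleft Q$. Suppose a proper subgroup $M'<Q$ satisfies $M'N'=Q$. Its preimage $L<H$ contains $T$ and satisfies $LN=H$, so $\rho(L)=\rho(H)$ is nonabelian, contradicting minimality. Hence every maximal subgroup of $Q$ contains $N'$, that is, $N'$ lies in the Frattini subgroup of $Q$. The Frattini subgroup $\Theta$ of a finite group is nilpotent: for a Sylow subgroup $S$ of $\Theta$ the Frattini argument gives $Q=\Theta N_Q(S)$, which forces $N_Q(S)=Q$. So $N'$ is nilpotent. A proper subgroup of $Q/N'=H/TN$ has the form $L/TN$ with $L<H$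 proper and containing $T$. It is a quotient of $L/N=\rho(L)$, which is abelian by minimality. By Lemma 11, $Q/N'$ is solvable, hence so is $Q$.

**Step 5: $N_G(H)/H$ is finite.** Since $H/T$ is finite, $H_0=T$, so $T\le H\le N_G(H)\le N_G(H_0)=N_G(T)$, and $N_G(T)/T$ is finite. $\square$

*Examples.* For $G=SU(2)$ and $V=\mathbb C^2$ the only choice is $H=N_G(T)$, with $H/T\cong C_2$. If $w\in H\setminus T$, then $wtw^{-1}t^{-1}=t^{-2}$ for $t\in T$, so $[H,H]=T$ and $V^{[H,H]}=0$. For $G=A_5$ we have $T=1$, and $H=S_3$ is one choice. If $V$ is the three-dimensional representation by rotations of the icosahedron, then $[H,H]=C_3$ and $\dim V^{[H,H]}=1<3$.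

## 9. Transfer, localization and the bound $r_H\le\dim V^{[H,H]}$

Let $X=PV$ and $M=MU_G^*X$. Let $H\le G$ be such that $\Gamma=N_G(H)/H$ is finite, and let $d=\dim V^{[H,H]}$.

**Proposition 13.** If $M$ is finitely generated flat over $R$, then $r_H\le d$.

*Proof.* Let $k=\mathrm{Frac}\,\Phi^H$, a field of characteristic $0$ by Lemma 6, and
$$\Sigma=\{\sigma\in R^{ev}:\varphi^H(\sigma)\ne0\},$$
the complement of a prime of $R^{ev}$. A subscript $\Sigma$ denotes localization of $R$-modules. It is exact and preserves parity.

**Step 1: an action of $\Gamma$ on everything attached to $H$.** For $\gamma=gH\in\Gamma$ let $r_\gamma:G/H\to G/H$, $xH\mapsto xgH$. Since $r_\gamma r_{\gamma'}=r_{\gamma'\gamma}$, letting $\gamma$ act as $r_\gamma^*$ defines an action of $\Gamma$ on $R_H=MU_G^*(G/H)$ by ring automorphisms. Likewise $(r_\gamma\times1)^*$ is an action on $MU_H^*(X)=MU_G^*(G/H\times X)$, semilinear over the action on $R_H$. Classes restricted from $G$ are invariant, because the projection $G/H\to pt$ is unchanged by $r_\gamma$. So both actions are $R$-linear. The class $e_E$ corresponds to $e(G\times_HE)$.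 Its pullback along $r_\gamma$ is $e(G\times_HE')$, where $E'$ is $E$ with $h$ acting as $g^{-1}hg$. As $E^H=0$ if and only if $E'^H=0$, $\Gamma$ permutes $S_H$, and it acts compatibly on $\Phi^H$ and on $k$.

**Step 2: the transfer, and a formula for its fixed points.** Embed $G/H$ in a complex $G$-representation $V_0$ with a trivial summand, with normal bundle $\nu$. Let
$$\tau:S^{V_0}\to Th(\nu)\to Th(\nu\oplus T(G/H))=S^{V_0}\wedge G/H_+$$
be the collapse map followed by the inclusion. If $f:S^i\wedge S^W\wedge(G/H\times X)_+\to MU_G(m)$ represents $a\in MU_H^*(X)$, let $\mathrm{tr}(a)\in MU_G^*(X)$ be represented by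
$$S^i\wedge S^W\wedge S^{V_0}\wedge X_+\xrightarrow{\ \tau\ }S^i\wedge S^W\wedge S^{V_0}\wedge(G/H\times X)_+\xrightarrow{\ f\ }S^{V_0}\wedge MU_G(m)\to MU_G(m+|V_0|).$$
The map $\tau\wedge1_{X_+}$ is compatible with the diagonal of $X$, so $\mathrm{tr}(\mathrm{res}(b)\,a)=b\,\mathrm{tr}(a)$ for $b\in MU_G^*(X)$. In particular $\mathrm{tr}$ is $R$-linear, and $\mathrm{tr}\,\mathrm{res}(b)=y\,b$ with $y=\mathrm{tr}(1)\in R^0$.

Now take $H$-fixed points. A compact Lie group is not isomorphic to a proper closed subgroup of itself (compare dimensions and numbers of components). So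
$$(G/H)^H=\{gH:g^{-1}Hg\subseteq H\}=\Gamma .$$
This is finite, so for $\gamma\in\Gamma$ the tangent space $T_\gamma(G/H)^H$ of the fixed set is $0$ and $\nu_\gamma^H=V_0^H$. Hence $\tau^H:S^{V_0^H}\to S^{V_0^H}\wedge\Gamma_+=\bigvee_\Gamma S^{V_0^H}$ is the collapse onto small discs about $|\Gamma|$ points, each component having degree one. On homotopy groups it is the sum of the inclusions of the wedge summands. Let $X=pt$ and let $f$ represent $a\in R_H$. Then in the ring $F$ of Lemma 6 the $H$-fixed points of the representative of $\mathrm{tr}(a)$ give the sum over $\gamma\in\Gamma$ of the classes of the fixed points of $f|_{\{\gamma\}}$. Since $\gamma=r_\gamma(eH)$, the $H$-map $f|_{\{\gamma\}}$ represents $r_\gamma^*a$. Therefore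
$$\varphi^H(\mathrm{tr}(a))=\sum_{\gamma\in\Gamma}\gamma\,\varphi^H(a)\qquad(a\in R_H).\tag{9.1}$$
In particular $\varphi^H(y)=|\Gamma|\ne0$, so $y\in\Sigma$. As $\mathrm{tr}\,\mathrm{res}$ is multiplication by $y$,
$$\mathrm{res}:MU_G^*(X)_\Sigma\to MU_H^*(X)_\Sigma\ \text{ is injective, and likewise for } X=pt.\tag{9.2}$$
For $G=C_2$ and $H=1$, for example, $y$ has $\varphi^1(y)=2$.

**Step 3: $(R_L)_\Sigma=0$ for every proper subgroup $L<H$.** The purpose is to make all non-fixed cells of $H$-manifolds disappear after localization. Inverting $S_H$ would do this, but $S_H$ lies in $R_H$ and not in $R$. So we must find, in $R$, an element of $\Sigma$ that restricts to $0$ on $L$. We obtain it as a transfer.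

No $G$-conjugate of $H$ lies in $L$, since $H$ is not isomorphic to a proper closed subgroup of itself. So every $H\cap g^{-1}Lg$ is proper in $H$. These groups are the isotropy groups of $H$ on the compact manifold $G/L$, so they form finitely many $H$-conjugacy classes. Adding representations from Lemma 3, we get $E$ with $E^H=0$ and $E^{H\cap g^{-1}Lg}\ne0$ for all $g\in G$.

Let $\xi=G\times_HE$ over $G/H$, regarded as an $L$-bundle. The isotropy group of $gH$ in $L$ is $L\cap gHg^{-1}$. An element $ghg^{-1}$ of it sends $[g,v]$ to $[gh,v]=[g,hv]$, so its fixed space in the fibre is isomorphic to $E^{H\cap g^{-1}Lg}\ne0$. So $\xi$ has a nowhere-zero section over each $L$-orbit, and $e(\xi)\in MU_L^*(G/H)$ restricts to $0$ on each $L$-orbit. As $G/H$ is a finite $L$-CW complex, Lemma 4 gives $e(\xi)^N=0$ in $MU_L^*(G/H)$ for some $N$.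

For $c\in R_H^{ev}$ put $z=\mathrm{tr}(e_E^Nc)\in R^{ev}$. Then $\mathrm{res}^G_L(z)=0$, since it is obtained by pulling back along $\tau$ the class $e(\xi)^N\cdot c|_L=0$ in $MU_L^*(G/H)$, where $c|_L$ is the restriction of $c\in MU_G^*(G/H)$.

It remains to choose $c$ with $z\in\Sigma$. Let $f=\varphi^H(e_E)^N\neq0$ and let $\bar\Gamma$ be the image of $\Gamma$ in $\mathrm{Aut}(k)$. By (9.1),
$$\varphi^H(z)=\sum_{\gamma\in\Gamma}\gamma(f)\,\gamma(\varphi^H(c))=|\ker(\Gamma\to\bar\Gamma)|\sum_{\bar\gamma\in\bar\Gamma}\bar\gamma(f)\,\bar\gamma(\varphi^H(c)).$$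
Odd elements of $R_H$ map to $0$ in $\Phi^H$, and $\Phi^H$ is a localization of $\varphi^H(R_H)$, so $k$ is the fraction field of $\varphi^H(R_H^{ev})$. Hence distinct elements of $\bar\Gamma$ restrict to distinct multiplicative maps $\varphi^H(R_H^{ev})\to k$. By Dedekind's lemma these maps are linearly independent over $k$. The coefficients $\bar\gamma(f)$ are nonzero and $k$ has characteristic $0$, so some $c$ gives $\varphi^H(z)\ne0$. For this $c$ we have $z\in\Sigma$, and $z$ acts as $0$ on $R_L$. Hence $(R_L)_\Sigma=0$.

By induction over the relative cells $H/L\times D^k$ with $L<H$ proper, for every compact smooth $H$-manifold $Y$,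
$$MU_H^*(Y,Y^H)_\Sigma=0.\tag{9.3}$$

**Step 4: $B=(R_H)_\Sigma$ is a domain inside $k$.** Let $E^H=0$. By (9.3) with $Y=S(E)$, where $Y^H=\emptyset$, we get $MU_H^*(S(E))_\Sigma=0$. The cofibre sequence $S(E)_+\to S^0\to S^E$ and the Thom isomorphism show that $e_E$ acts invertibly on $(R_H)_\Sigma$. So inverting $S_H$ changes nothing, and
$$B:=(R_H)_\Sigma=(\Phi^H)_\Sigma .$$
As $\Sigma$ maps to nonzero elements of the domain $\Phi^H$, $B$ is a domain concentrated in even parity and contained in $k$, and $R_\Sigma\to B$ is induced by $\varphi^H$. By Step 1, $\Gamma$ acts on $B$.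

**Step 5: $A=R_\Sigma$ is a field, $A=B^\Gamma$, and $B$ is a field.** By (9.2) for a point, $A:=R_\Sigma$ embeds in $B$, preserving parity. So $A$ has no odd part, and it is $R^{ev}$ localized at the prime $\ker(\varphi^H|_{R^{ev}})$. The maximal ideal of this local ring maps to $0$ in $B$, hence is $0$, and $A$ is a field. It has characteristic $0$, since it lies in $k$.

Restrictions are $\Gamma$-invariant, so $A\subseteq B^\Gamma$. Conversely, localizing (9.1) gives $\mathrm{res}\,\mathrm{tr}(b)=\sum_\gamma\gamma b$ for $b\in B$. If $b\in B^\Gamma$, this reads $\mathrm{res}\,\mathrm{tr}(b)=|\Gamma|\,b$, so $b=\mathrm{res}(\mathrm{tr}(b)/|\Gamma|)\in A$. Hence $A=B^\Gamma$. Each $b\in B$ is a root of the monic polynomial $\prod_\gamma(t-\gamma b)\in A[t]$. So the domain $B$ is integral over the field $A$ and is therefore a field.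

**Step 6: $\dim_BMU_H^*(X)_\Sigma=d$.** By (9.3), $MU_H^*(X)_\Sigma\cong MU_H^*(X^H)_\Sigma$. A line in $V$ is $H$-invariant exactly when it lies in the $\chi$-isotypic part $V_\chi$ for some one-dimensional character $\chi$ of $H$, so $X^H=\coprod_\chi P(V_\chi)$. By part (a) for the group $H$, $MU_H^*(P(V_\chi))$ is free over $R_H$ of rank $\dim V_\chi$. Hence $MU_H^*(X)_\Sigma$ is a $B$-vector space of dimension $\sum_\chi\dim V_\chi$. This sum is $\dim V^{[H,H]}=d$: each $V_\chi$ is fixed by $[H,H]$, and $V^{[H,H]}$ is a representation of an abelian quotient of $H$, hence a sum of characters. By Step 1 this vector space carries a semilinear action of $\Gamma$.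

**Step 7: compare dimensions.** The map $R\to k$ factors as $R\to A\to B\subseteq k$, so
$$r_H=\dim_k(k\otimes_RM)=\dim_k(k\otimes_AM_\Sigma)=\dim_AM_\Sigma .$$
By (9.2) and Step 1, restriction embeds $M_\Sigma$ $A$-linearly in $(MU_H^*(X)_\Sigma)^\Gamma$. So it is enough to show that $\Gamma$-invariant vectors that are linearly independent over $A=B^\Gamma$ remain independent over $B$. Suppose not, and take a shortest nontrivial relation $\sum b_iv_i=0$ among them over $B$, scaled so that one coefficient is $1$. Applying $\gamma\in\Gamma$ and subtracting gives $\sum(b_i-\gamma b_i)v_i=0$, which is shorter, so it is trivial. Hence all $b_i$ lie in $B^\Gamma=A$, contradicting independence over $A$. Therefore $r_H=\dim_AM_\Sigma\le\dim_BMU_H^*(X)_\Sigma=d$. $\square$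

## 10. Two incompatible ranks: proof of part (b)

Let $V$ be a representation that is not a direct sum of one-dimensional representations, with action $\rho:G\to U(V)$. Equivalently, $\rho(G)$ is nonabelian, since commuting unitary matrices can be diagonalized simultaneously. Suppose that $M=MU_G^*PV$ is finitely generated flat over $R=MU_G^*$.

**Step 1: at the trivial subgroup.** Lemma 10 gives $r_1\ge n$.

**Step 2: from $1$ to $H$.** Take $T$ and $H$ as in Lemma 12. As $H/T$ is finite and solvable, there is a chain
$$1\triangleleft T=K_0\triangleleft K_1\triangleleft\dots\triangleleft K_s=H$$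
with each $K_{i+1}/K_i$ of prime order. Lemma 9 gives $r_1=r_T$ by its torus case, and $r_{K_i}=r_{K_{i+1}}$ by its $C_p$ case. So $r_1=r_H$.

**Step 3: at $H$.** As $N_G(H)/H$ is finite, Proposition 13 gives $r_H\le d=\dim V^{[H,H]}$. Since $\rho(H)$ is nonabelian, some commutator of elements of $H$ acts nontrivially on $V$, so $d<n$.

Together,
$$n\le r_1=r_H\le\dim V^{[H,H]}<n,$$
a contradiction. So $MU_G^*PV$ is not a finitely generated flat $MU_G^*$-module. This proves (b) and completes the proof of Theorem 1. $\square$
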